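# Permutations, block unitaries, and stable isomorphism of tensor algebras

Conventions: inner products are linear in the second variable, $[n]=\{1,\dots,n\}$, $e_1,\dots,e_n$ is the standard basis of $\mathbb C^n$, and for $I\subset[n]$ we write $\mathbb C^I=\mathrm{span}\{e_i:i\in I\}$. All spaces are nonempty. A permutation $p\in S_n$ also denotes its matrix $e_i\mapsto e_{p(i)}$, whose $(j,i)$ entry is $1$ if $j=p(i)$ and $0$ otherwise. Column indices are called $i$, row indices $j$.

## 1. Block unitaries over a simplex of permutations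

**Definition 1.1.** For a nonempty set $P\subset S_n$ let $\Gamma_P$ be the bipartite graph whose vertices are $n$ columns and $n$ rows, with an edge between column $i$ and row $p(i)$ for every $i\in[n]$ and $p\in P$. Put
$$\mathcal U(P)=\{u\in U(n):\ u_{ji}=0\text{ unless column } i \text{ and row } j\text{ lie in the same component of }\Gamma_P\}.$$

Let the components of $\Gamma_P$ have column sets $A_\kappa$ and row sets $B_\kappa$. Every $p\in P$ maps $A_\kappa$ into $B_\kappa$, because $(i,p(i))$ is an edge. As $p$ is a bijection of $[n]$ and the $A_\kappa$ and the $B_\kappa$ partition $[n]$, it maps $A_\kappa$ onto $B_\kappa$. So $|A_\kappa|=|B_\kappa|$, and a matrix in $\mathcal U(P)$ is a family of unitaries $\mathbb C^{A_\kappa}\to\mathbb C^{B_\kappa}$: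
$$\mathcal U(P)\cong\prod_\kappa U(|A_\kappa|).\tag{1.1}$$
We use the following consequences.

* $\mathcal U(P)$ is path connected, contains every $p\in P$, and is invariant under multiplication by diagonal unitaries.
* If $P\subset P'$, then $\mathcal U(P)\subset\mathcal U(P')$, since components only grow.
* A loop in $\mathcal U(P)$ is null-homotopic if and only if, for every $\kappa$, the determinant of its component $\mathbb C^{A_\kappa}\to\mathbb C^{B_\kappa}$ has winding number $0$. This is (1.1) together with the classical fact that $\det:\pi_1(U(k))\to\pi_1(\mathbb T)=\mathbb Z$ is an isomorphism.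
* If $p(I)=J$ for all $p\in P$, then no edge of $\Gamma_P$ joins the columns $I$ or the rows $J$ to the complementary columns or rows. Hence $u\,\mathbb C^I=\mathbb C^J$ for every $u\in\mathcal U(P)$.

Some examples. If $P=\{p\}$, the graph is a perfect matching and $\mathcal U(P)$ consists of the diagonal unitaries times $p$. For $n=3$ and $P=\{\mathrm{id},(1\,2)\}$ the blocks are $\{1,2\}$ and $\{3\}$. For $n=3$ and $P=\{\mathrm{id},(1\,2\,3)\}$ the graph is a hexagon, so $\mathcal U(P)=U(3)$. For $n=4$ and $P=\{\mathrm{id},(1\,2),(3\,4)\}$ the blocks are $\{1,2\}$ and $\{3,4\}$: three permutations, and the graph is still disconnected.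

Let $\Sigma_n$ be the simplex with vertex set $S_n$: its points are $s=(s_p)_{p\in S_n}$ with $s_p\ge0$ and $\sum_p s_p=1$. The vertices are $v_p$, and $\mathrm{supp}\,s=\{p:s_p>0\}$.

**Definition 1.2.** A *subordinate section* over a subset $S\subset\Sigma_n$ is a continuous $u:S\to U(n)$ with $u(s)\in\mathcal U(\mathrm{supp}\,s)$ for all $s\in S$.

Is there a subordinate section over all of $\Sigma_n$? For $n=1$ there is nothing to choose. For $n=2$ the simplex is an edge and $\mathcal U(S_2)=U(2)$ is path connected, so any path in $U(2)$ between the two permutation matrices will do. We shall see that the answer is yes for $n=3$ and no for $n=4$.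

Here is the use of this. Suppose that $\varphi_1,\dots,\varphi_n$ and $\psi_1,\dots,\psi_n$ are maps on a space $X$, and that we have a continuous $s:X\to\Sigma_n$ such that $p\in\mathrm{supp}\,s(x)$ implies $\varphi_i(x)=\psi_{p(i)}(x)$ for all $i$. If $u$ is a subordinate section over $\Sigma_n$, then $U(x)=u(s(x))$ is a continuous unitary matrix function with
$$u_{ji}(x)=0\quad\text{whenever}\quad\varphi_i(x)\neq\psi_j(x).\tag{1.2}$$
Indeed, if $u_{ji}(x)\ne0$, then column $i$ and row $j$ are joined by a path in $\Gamma_{\mathrm{supp}\,s(x)}$, and $\varphi_{i_1}(x)=\psi_{j_1}(x)$ along each of its edges $(i_1,j_1)$, so $\varphi_i(x)=\psi_j(x)$. Up to a homeomorphism of the spaces, matrix functions with property (1.2) are exactly what makes two tensor algebras isomorphic. Stable isomorphism gives the same data twisted by a line bundle. The existence of subordinate sections for $n\le3$ removes the twist, and their non-existence for $n=4$ can be turned into two systems for which the twist cannot be removed.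

## 2. Tensor algebras and the effect of stabilization

**Definition 2.1.** A *multivariable C\*-dynamical system* is a pair $(\mathcal A,(\alpha_1,\dots,\alpha_n))$ of a C\*-algebra and $*$-endomorphisms of it. The endomorphism $\alpha$ is *non-degenerate* if $\alpha(\mathcal A)\mathcal A$ has dense linear span in $\mathcal A$. The system is *commutative* if $\mathcal A=C_0(X)$ with $X$ locally compact Hausdorff. A non-degenerate $\alpha$ then has the form $\alpha(f)=f\circ\varphi$ with $\varphi:X\to X$ proper and continuous.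

All endomorphisms below are non-degenerate. On a compact space every continuous map is proper, so every unital endomorphism qualifies. On $X=\mathbb R$ a constant map is not proper.

**Definition 2.2.** A *row-contractive covariant representation* on a Hilbert space $H$ is a tuple $(\pi,T_1,\dots,T_n)$ where $\pi:\mathcal A\to B(H)$ is a non-degenerate $*$-representation, $\|[T_1\ \cdots\ T_n]\|\le1$, and
$$\pi(a)T_i=T_i\pi(\alpha_i(a))\qquad(a\in\mathcal A,\ i\in[n]).$$
The *tensor algebra* $\mathcal T_+(\mathcal A,\alpha)$ of Davidson–Katsoulis is the norm-closed operator algebra generated by all $\pi(a)$ and $T_i\pi(a)$, where $(\pi,T_1,\dots,T_n)$ is the universal such representation, the direct sum of all of them.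

We write $\mathcal T_\varphi$ for $\mathcal T_+(C_0(X),\alpha)$ when $\alpha_i(f)=f\circ\varphi_i$, and $\mathcal T_\psi$ for maps $\psi_1,\dots,\psi_m$ on $Y$. The *diagonal* of an operator algebra $\mathcal B\subset B(H)$ is $\mathcal B\cap\mathcal B^*$; for the upper triangular matrices it is the algebra of diagonal matrices. All operator algebras are assumed to contain in their diagonal a contractive approximate identity for the algebra. With $\mathcal K=\mathcal K(\ell^2)$, the *stabilization* of $\mathcal B$ is the minimal tensor product $\mathcal B\otimes\mathcal K$, and two algebras are *stably isomorphic* if their stabilizations are (completely) isometrically isomorphic.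

**Example 2.3 (one point, $n=1$).** Here $\mathcal T_\varphi$ is generated by $1$ and a universal contraction. By von Neumann's inequality it is the disc algebra.

**Example 2.4 (two points, $n=2$).** Let $X=\{1,2\}$, $\varphi_1=\mathrm{id}$, $\varphi_2$ the swap, $\psi_1\equiv1$, $\psi_2\equiv2$. No bijection of $X$ carries the set of maps $\{\varphi_1,\varphi_2\}$ to $\{\psi_1,\psi_2\}$, since the former are bijective and the latter constant. Still $\mathcal T_\varphi\cong\mathcal T_\psi$. Let $S_1,S_2$ be the generators of $\mathcal T_\psi$, so $aS_1=S_1a(1)$ and $aS_2=S_2a(2)$, let $\chi_1,\chi_2$ be the indicator functions of the points, and put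
$$T_1'=S_1\chi_1+S_2\chi_2,\qquad T_2'=S_1\chi_2+S_2\chi_1 .$$
The row $[T_1'\ T_2']$ is $[S_1\ S_2]$ times a unitary matrix over $C(X)$, so it is contractive. Moreover $aT_1'=S_1a(1)\chi_1+S_2a(2)\chi_2=T_1'a$ and $aT_2'=S_1a(1)\chi_2+S_2a(2)\chi_1=T_2'(a\circ\varphi_2)$. Universality gives a completely contractive homomorphism $\mathcal T_\varphi\to\mathcal T_\psi$ with $T_i\mapsto T_i'$. The formulas $S_1=T_1'\chi_1+T_2'\chi_2$, $S_2=T_1'\chi_2+T_2'\chi_1$ give the inverse in the same way. What matters is that $\{\varphi_1(x),\varphi_2(x)\}=\{\psi_1(x),\psi_2(x)\}$ at each $x$, with a unitary matrix recording who equals whom.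

The following problem is posed in Elias G. Katsoulis, Feifei Miao, Wenming Wu and Wei Yuan, "Rigidity for Isomorphisms between Operator Algebras with Commutative Diagonals", arXiv:2606.05578 (2026): if $\mathcal T_\varphi\otimes\mathcal K$ and $\mathcal T_\psi\otimes\mathcal K$ are (completely) isometrically isomorphic, must $\mathcal T_\varphi$ and $\mathcal T_\psi$ be? The answer is no, and $n=4$ is the exact threshold.

**Theorem A.** For every $n\ge4$ there are a compact metrizable space $X$ and continuous maps $\varphi_i,\psi_i:X\to X$ $(1\le i\le n)$ such that $\mathcal T_\varphi\otimes\mathcal K$ and $\mathcal T_\psi\otimes\mathcal K$ are completely isometrically isomorphic, but $\mathcal T_\varphi$ and $\mathcal T_\psi$ are not isometrically isomorphic.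

**Theorem B.** Let $X,Y$ be locally compact Hausdorff, and suppose $\mathcal T_\varphi\otimes\mathcal K\cong\mathcal T_\psi\otimes\mathcal K$ isometrically. Then $n=m$ and $X\cong Y$. If moreover $n\le3$, or every complex line bundle on $X$ is trivial, then $\mathcal T_\varphi\cong\mathcal T_\psi$ completely isometrically.

**Theorem C.** (i) Let $X,Y$ be locally compact Hausdorff. Then $\mathcal T_\varphi\cong\mathcal T_\psi$ (isometrically, equivalently completely isometrically) if and only if $n=m$ and there are a homeomorphism $\gamma:X\to Y$ and a continuous $U=(u_{ji}):X\to U(n)$ with $u_{ji}(x)=0$ whenever $\gamma\varphi_i(x)\neq\psi_j\gamma(x)$.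

(ii) Let $X,Y$ be compact Hausdorff. Then $\mathcal T_\varphi\otimes\mathcal K\cong\mathcal T_\psi\otimes\mathcal K$ (isometrically, equivalently completely isometrically) if and only if $n=m$ and there are a homeomorphism $\gamma:X\to Y$, a Hermitian line bundle $L$ on $X$ and, with $\psi_j'=\gamma^{-1}\psi_j\gamma$, a continuous family of unitaries $G(x)=(G_{ji}(x)):\mathbb C^n\otimes L_x\to\bigoplus_jL_{\psi_j'(x)}$ with $G_{ji}(x)=0$ whenever $\varphi_i(x)\ne\psi_j'(x)$.

A *Hermitian line bundle* is a complex line bundle whose fibers carry continuously varying inner products. The ones below come from a norm-continuous family $q(x)$ of rank-one projections on a Hilbert space $H_0$, with $L_x=q(x)H_0$. For instance, over the complex projective line, letting $q(x)$ be the projection of $\mathbb C^2$ onto the line $x$ gives the tautological bundle, which is not trivial.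

Two cases can be read off from Theorem C. If $n=1$, then $G(x):L_x\to L_{\psi'(x)}$ is nonzero for every $x$, so $\varphi=\psi'$ and the systems are conjugate. If $X$ is a finite discrete space, every bundle is trivial, and unit vectors in the fibers turn $G$ into a $U$ as in (i). So a counterexample needs several maps and some topology.

## 3. Subordinate sections for three permuted letters, and none for four

**Lemma 3.1.** For $n\le3$ there is a subordinate section over $\Sigma_n$.

*Proof.* The cases $n=1,2$ were done in Section 1. Let $n=3$.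

**Step 1: large supports impose no condition.** If $|P|\ge3$, then $\Gamma_P$ is connected. Otherwise, as components have equally many columns and rows, some component consists of one column $i$ and one row $j$, so $p(i)=j$ for all $p\in P$; but only two permutations of three letters satisfy this. Hence $\mathcal U(P)=U(3)$ when $|P|\ge3$. It remains to define $u$ with the right supports on the 1-skeleton so that it extends continuously, in any way, to $\Sigma_3$.

**Step 2: the 1-skeleton, with control of the determinant.** Put $u(v_p)=p$. An even and an odd permutation in $S_3$ always differ by a transposition. On the edge from an even $p$ to an odd $p\circ(i\,i')$, with parameter $t\in[0,1]$, let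
$$u(t)=p\,\bigl(1+(e^{\mathrm i\pi t}-1)Q\bigr),\qquad Q=\text{projection onto }\mathbb C(e_i-e_{i'}).$$
Since $1-2Q$ exchanges $e_i$ and $e_{i'}$, we have $u(1)=p\circ(i\,i')$. The matrix $u(t)$ maps $\mathbb C^{\{i,i'\}}$ onto $\mathbb C^{p(\{i,i'\})}$ and fixes the assignment of the third letter, so $u(t)\in\mathcal U(\{p,p\circ(i\,i')\})$. Moreover $\det u(t)=e^{\mathrm i\pi t}$. Two distinct permutations of equal parity differ by a 3-cycle, their graph is a hexagon, and $\mathcal U=U(3)$; join them by a path of constant determinant, which exists because $SU(3)$ is path connected. Thus on the 1-skeleton $\det u=e^{\mathrm i\pi f}$ with a continuous real function $f$, equal to $0$ at even and to $1$ at odd vertices.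

**Step 3: extension.** By Tietze, $f$ extends to a continuous real function on $\Sigma_3$. On the 1-skeleton $W=\mathrm{diag}(e^{-\mathrm i\pi f},1,1)\,u$ takes values in the simply connected group $SU(3)$. A map from a graph to a simply connected space extends over the cone of the graph: choose paths for the cones over the vertices, and then fill the loops bounding the cones over the edges. So $W$ is homotopic to a constant, and by the homotopy extension property it extends to $\Sigma_3\to SU(3)$. Then $u=\mathrm{diag}(e^{\mathrm i\pi f},1,1)\,W$ is the required extension. $\square$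

For $n=4$ the first step fails: over the triangle $\{\mathrm{id},(1\,2),(3\,4)\}$ a section must take values in $U(2)\times U(2)$, so two winding numbers along the boundary must vanish. One can still hope to choose the section on the edges so that all such winding numbers vanish. The next lemma says that this is impossible, already over triangles.

Let $Y$ be the 2-skeleton of $\Sigma_4$: its points have at most three nonzero coordinates. For $I,J\subset[4]$ with $1\le|I|=|J|\le4$ put
$$F_{IJ}=\{p\in S_4:p(I)=J\},\qquad Y_{IJ}=\text{full subcomplex of }Y\text{ on the vertices }v_p,\ p\in F_{IJ}.$$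
The set $F_{IJ}$ has $|I|!\,(4-|I|)!\in\{4,6,24\}$ elements, so $Y_{IJ}$ is the 2-skeleton of a simplex with at least four vertices. It is connected and simply connected. Write $Y_{ij}$ for $Y_{\{i\}\{j\}}$.

**Lemma 3.2.** There is no continuous $\hat U=(u_{ji}):Y\to U(4)$ with $\hat U(x)\mathbb C^I=\mathbb C^J$ for all $I,J$ with $|I|=|J|$ and all $x\in Y_{IJ}$.

In particular there is no subordinate section over $Y$, hence none over $\Sigma_4$. For if $x\in Y_{IJ}$, then $\mathrm{supp}\,x\subset F_{IJ}$, and the last fact listed after (1.1) gives $u(x)\mathbb C^I=\mathbb C^J$ for $u(x)\in\mathcal U(\mathrm{supp}\,x)$.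

*Proof.* Suppose there is such a $\hat U$.

**Step 1: determinants have global angles.** For $x\in Y_{IJ}$ put $d_{IJ}(x)=\det(u_{ji}(x))_{j\in J,i\in I}$, with rows and columns in increasing order. The submatrix is unitary, so $|d_{IJ}|=1$. As $Y_{IJ}$ is simply connected, $d_{IJ}=e^{2\pi\mathrm i\theta_{IJ}}$ with $\theta_{IJ}:Y_{IJ}\to\mathbb R$ continuous. Fix these functions, and write $\theta_{ij}$ for singletons.

**Step 2: two columns produce half-integers.** Let $i\ne i'$, $j\neq j'$, $I=\{i,i'\}$, $J=\{j,j'\}$. Exactly two permutations satisfy $p(i)=j$, $p(i')=j'$. The edge joining them lies in $Y_{ij}\cap Y_{i'j'}\cap Y_{IJ}$. On it $\hat U$ maps $\mathbb Ce_i$ to $\mathbb Ce_j$ and $\mathbb Ce_{i'}$ to $\mathbb Ce_{j'}$, so $d_{IJ}=\pm u_{ji}u_{j'i'}$, with sign $+$ exactly when $(i-i')(j-j')>0$. Therefore $\theta_{IJ}-\theta_{ij}-\theta_{i'j'}$ is constant on this edge. Call its value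
$$M(ij,i'j')=M(i'j',ij).$$
It lies in $\mathbb Z$ if the sign is $+$ and in $\frac12+\mathbb Z$ if the sign is $-$. Replacing $(ij,i'j')$ by $(ij',i'j)$ changes the sign, so
$$w(i,i';j,j'):=M(ij',i'j)-M(ij,i'j')\in\tfrac12+\mathbb Z.\tag{3.1}$$

**Step 3: three columns make $w$ a difference.** Let $K=\{k_1,k_2,k_3\}\subset[4]$ and $\Lambda=\{1,2,3\}$. For $p$ with $p(K)=\Lambda$ put
$$T(p)=\theta_{K\Lambda}(v_p)-\sum_{k\in K}\theta_{k,p(k)}(v_p).$$
Let $p'=p\circ(i\,i')$ with distinct $i,i'\in K$, let $i''$ be the third element of $K$, and put $j=p(i)$, $j'=p(i')$, $j''=p(i'')=p'(i'')$, $I=\{i,i'\}$, $J=\{j,j'\}$. The edge $[v_p,v_{p'}]$ lies in $Y_{IJ}\cap Y_{i''j''}\cap Y_{K\Lambda}$. There column $i''$ of the $K$–$\Lambda$ submatrix has only the entry in row $j''$, so $d_{K\Lambda}=\pm d_{IJ}u_{j''i''}$ with constant sign. Hence $\theta_{K\Lambda}-\theta_{IJ}-\theta_{i''j''}$ is constant on the edge, that is,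
$$(\theta_{K\Lambda}-\theta_{i''j''})(v_{p'})-(\theta_{K\Lambda}-\theta_{i''j''})(v_p)=\theta_{IJ}(v_{p'})-\theta_{IJ}(v_p).$$
Since $p'(i)=j'$ and $p'(i')=j$, this gives
$$T(p')-T(p)=(\theta_{IJ}-\theta_{ij'}-\theta_{i'j})(v_{p'})-(\theta_{IJ}-\theta_{ij}-\theta_{i'j'})(v_p).$$
Now $v_{p'}$ is an endpoint of the edge that defines $M(ij',i'j)$, and $v_p$ is an endpoint of the edge that defines $M(ij,i'j')$. So
$$T(p')-T(p)=w(i,i';p(i),p(i')).\tag{3.2}$$

**Step 4: a hexagon gives a linear relation.** A permutation with $p(K)=\Lambda$ is determined by its values at $(k_1,k_2,k_3)$. Consider the closed path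
$$123\to213\to312\to132\to231\to321\to123,$$
which alternately exchanges the values at $k_1,k_2$ and the values at $k_1,k_3$. Summing (3.2) along it gives
$$\begin{aligned}0={}&w(k_1,k_2;1,2)+w(k_1,k_3;2,3)+w(k_1,k_2;3,1)\\&+w(k_1,k_3;1,2)+w(k_1,k_2;2,3)+w(k_1,k_3;3,1).\end{aligned}$$
With $c(i,i')=w(i,i';1,2)+w(i,i';2,3)+w(i,i';3,1)$, which lies in $\frac12+\mathbb Z$ by (3.1), this reads
$$c(k_1,k_2)+c(k_1,k_3)=0.\tag{3.3}$$

**Step 5: four columns give a contradiction.** Relation (3.3) holds for all distinct $k_1,k_2,k_3\in[4]$, and $w$ does not depend on $K$. Taking $k_1=1$ we get $c(1,2)+c(1,3)=c(1,2)+c(1,4)=c(1,3)+c(1,4)=0$. Adding the first two and subtracting the third gives $2c(1,2)=0$, which contradicts $c(1,2)\in\frac12+\mathbb Z$. (With three columns only the first of these relations would be available.) $\square$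

## 4. Degrees and the diagonal of a stabilized tensor algebra

Let $A=C_0(X)$, and let $(\eta_\lambda)\subset C_c(X)$, $0\le\eta_\lambda\le1$, be an approximate identity that is eventually equal to $1$ on each compact set. As $\varphi_i$ is proper and continuous, $(\eta_\lambda\circ\varphi_i)a\to a$ for $a\in A$, and likewise for compositions of the $\varphi_i$. We suppress the universal $\pi$. For a word $w=i_1\cdots i_k$ put $\varphi_w=\varphi_{i_1}\circ\cdots\circ\varphi_{i_k}$ and $T_w=T_{i_1}\cdots T_{i_k}$. Covariance gives $aT_w=T_w(a\circ\varphi_w)$. Hence $(T_wa)(T_{w'}b)=T_{ww'}(a\circ\varphi_{w'})b$. Moreover $T_{iw}a=\lim_\lambda(T_i\eta_\lambda)(T_wa)$, so all $T_wa$ lie in $\mathcal T_\varphi$, and their span is dense there.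

**(4.1) Universality.** Every row-contractive covariant representation $(\pi',T')$ gives a completely contractive homomorphism of $\mathcal T_\varphi$ with $a\mapsto\pi'(a)$ and $T_ia\mapsto T_i'\pi'(a)$.

**(4.2) Fock representations.** For $x\in X$ define on $\ell^2(\mathbb F_n^+)$, with basis indexed by words, $\pi_x(a)\delta_w=a(\varphi_w(x))\delta_w$ and $T_i\delta_w=\delta_{iw}$. The $T_i$ are isometries with orthogonal ranges, and $\pi_x(a)T_i\delta_w=a(\varphi_i(\varphi_w(x)))\delta_{iw}=T_i\pi_x(\alpha_i(a))\delta_w$. So this is a row-contractive covariant representation. Since $\pi_x(a)\delta_\emptyset=a(x)\delta_\emptyset$, the universal $\pi$ is faithful.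

From now on $H_0$ is $\mathbb C$ or $\ell^2$, $K_0=\mathcal K(H_0)$, and $\mathcal B_\varphi=\mathcal T_\varphi\otimes K_0$. This treats the algebra and its stabilization together. For $f\in C_0(X,K_0)=A\otimes K_0$ write $T_if=(T_i\otimes1)f\in\mathcal B_\varphi$. Then
$$g\,T_if=T_i(g\circ\varphi_i)f\qquad(g\in C_b(X,K_0)),$$
where $g$ acts as a multiplier.

**(4.3) Grading.** For $z\in\mathbb T$ the tuple $(\pi,zT_1,\dots,zT_n)$ is again row contractive and covariant. By (4.1), applied to $z$ and $\bar z$, there is a completely isometric automorphism $\omega_z$ of $\mathcal T_\varphi$ that fixes $A$ and sends $T_ia$ to $zT_ia$. The maps $z\mapsto(\omega_z\otimes\mathrm{id})(t)$ are norm continuous: this is clear on the span of the $T_wa\otimes c$, and passes to limits. Put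
$$\Phi_k(t)=\int_{\mathbb T}\bar z^k(\omega_z\otimes\mathrm{id})(t)\,dz .$$
On the dense span, $\Phi_k$ selects the terms with $|w|=k$. Therefore $\Phi_k=0$ for $k<0$, and by continuity
$$\Phi_0(st)=\Phi_0(s)\Phi_0(t),\qquad\Phi_1(st)=\Phi_0(s)\Phi_1(t)+\Phi_1(s)\Phi_0(t).\tag{4.a}$$
So $\Phi_0$ is a contractive homomorphism onto $E_0=C_0(X,K_0)$. By Fejér's theorem, $t$ is the limit of its Cesàro means $\sum_{0\le k<N}(1-k/N)\Phi_k(t)$. Let $J_\varphi=\ker\Phi_0$, a closed ideal. From (4.a) we read off $\Phi_1(tf)=\Phi_1(t)f$ and $\Phi_1(ft)=f\Phi_1(t)$ for $f\in E_0$ (because $\Phi_1(f)=0$), and $\Phi_1$ vanishes on $\overline{J_\varphi^2}$, where $J_\varphi^2$ is the span of products.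

**(4.4) Degree one.** For $f_i\in C_0(X,K_0)$,
$$\Bigl\|\sum_iT_if_i\Bigr\|^2=\sup_x\Bigl\|\sum_if_i(x)^*f_i(x)\Bigr\|.$$
Here "$\le$" holds because the element is the row contraction $[T_1\otimes1\ \cdots\ T_n\otimes1]$ times the column $(f_i)$. For "$\ge$", in the Fock representation at $x$ we have $\sum_iT_if_i(\delta_\emptyset\otimes h)=\sum_i\delta_i\otimes f_i(x)h$. So the set $E_1=\{\sum_iT_if_i\}$ is closed, its coefficients are unique, and $\|f_j(x)\|\le\|\sum_iT_if_i\|$. It follows that $\Phi_1(\mathcal B_\varphi)=E_1$, $\Phi_1|_{E_1}=\mathrm{id}$ and $E_1\subset J_\varphi$.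

**(4.5) Diagonal.** *The diagonal $D$ of $\mathcal B_\varphi$ is $E_0$.* Clearly $E_0\subset D$. Recall that a contractive homomorphism from a C\*-algebra into some $B(H)$ is a $*$-homomorphism. So each $\omega_z\otimes\mathrm{id}$ is $*$-preserving on $D$, and for $t\in D$, $k\ge1$,
$$\Phi_k(t)^*=\int z^k(\omega_z\otimes\mathrm{id})(t^*)\,dz=\Phi_{-k}(t^*)=0 .$$
By Cesàro means $t=\Phi_0(t)\in E_0$. By the same fact, an isometric isomorphism $\mathcal B_\varphi\to\mathcal B_\psi$ maps the diagonal into the diagonal, and so does its inverse. Hence it restricts to a $*$-isomorphism of the diagonals.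

**(4.6) Conjugation.** Let $\gamma:X\to Y$ be a homeomorphism and $\psi_j'=\gamma^{-1}\psi_j\gamma$. If $(\pi,T)$ is covariant for $\psi'$, then $\pi(b\circ\gamma)T_j=T_j\pi(b\circ\gamma\circ\psi_j')=T_j\pi((b\circ\psi_j)\circ\gamma)$ for $b\in C_0(Y)$, so $(\pi(\,\cdot\circ\gamma),T)$ is covariant for $\psi$; the converse is the same computation. Hence $b\mapsto b\circ\gamma$ extends to a completely isometric isomorphism $\mathcal T_\psi\cong\mathcal T_{\psi'}$.

## 5. An isometric isomorphism yields a unitary intertwiner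

**Proposition 5.1.** Let $\Theta:\mathcal T_\varphi\otimes K_0\to\mathcal T_\psi\otimes K_0$ be an isometric isomorphism. Then $n=m$, and there are a homeomorphism $\gamma:X\to Y$, a norm-continuous map $q$ from $X$ to the rank-one projections of $H_0$, and norm-continuous $V_{ji}:X\to K_0$ such that, with $\psi_j'=\gamma^{-1}\psi_j\gamma$ and $L_x=q(x)H_0$:

* $V_{ji}(x)=q(\psi_j'(x))V_{ji}(x)q(x)$, and $V_{ji}(x)=0$ if $\varphi_i(x)\ne\psi_j'(x)$;
* $V(x)=(V_{ji}(x)):\mathbb C^n\otimes L_x\to\bigoplus_jL_{\psi_j'(x)}$ is unitary.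

If $H_0=\mathbb C$, then $q=1$ and $V$ is a continuous map $X\to U(n)$.

One would like to read the matrix off directly from the degree-one part of $\Theta(T_ia)$. The obstacle is that $\Theta$ need not respect degrees. In Example 2.3, composition with the Möbius map $z\mapsto(z-\mu)/(1-\bar\mu z)$, $0<|\mu|<1$, is an isometric automorphism of the disc algebra, and it sends the generator $z$ to an element with degree-zero part $-\mu$. So we first subtract the degree-zero part from the generators, and work modulo products.

*Proof.*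

**Step 1: the diagonals give $\gamma$ and $q$.** By (4.5), $\theta=\Theta|:C_0(X,K_0)\to C_0(Y,K_0)$ is a $*$-isomorphism. The primitive ideals of $C_0(X,K_0)$ are the kernels of the evaluations, and the primitive ideal space is $X$. So there is a homeomorphism $\gamma:X\to Y$ such that $f(x)=0$ if and only if $\theta(f)(\gamma(x))=0$. If $a\in C_b(X)$, then $(a-a(x))f$ vanishes at $x$, so $\theta(af)=(a\circ\gamma^{-1})\theta(f)$. Using (4.6) we replace $\psi$ by $\psi'$. From now on $Y=X$ and $\theta$ is $C_b(X)$-linear, with $\theta(f)(x)=\theta_x(f(x))$ for well-defined $*$-homomorphisms $\theta_x:K_0\to K_0$. They are surjective because $\theta$ is, and injective because $f(x)=0$ if and only if $\theta(f)(x)=0$; so $\theta_x\in\mathrm{Aut}(K_0)$. Fix a rank-one projection $\varepsilon\in K_0$ and put $q(x)=\theta_x(\varepsilon)$. It is a minimal projection, hence has rank one. For $a\in A$ we have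
$$\theta(a\otimes\varepsilon)=aq,\tag{5.1}$$
and taking $a=1$ near a given point shows that $q$ is norm continuous. Let $S_j$ be the generators of $\mathcal T_\psi$.

**Step 2: corrected generators, to remove the degree-zero part.** Let $\tau=\theta^{-1}\Phi_0\Theta:\mathcal T_\varphi\otimes K_0\to C_0(X,K_0)$. It is a bounded homomorphism and the identity on $C_0(X,K_0)$. Put
$$J'=\ker\tau=\Theta^{-1}(J_\psi),\qquad N=\overline{J'^2}.$$
Since $\eta_\lambda T_ia=T_i(\eta_\lambda\circ\varphi_i)a\to T_ia$, we have $T_ia\otimes\varepsilon=\lim(\eta_\lambda\otimes\varepsilon)(T_ia\otimes\varepsilon)(\eta_\lambda\otimes\varepsilon)$, so $\tau(T_ia\otimes\varepsilon)\in A\otimes\varepsilon$. As $\tau$ respects right multiplication by $A\otimes\varepsilon$, the map $a\mapsto\tau(T_ia\otimes\varepsilon)$ is bounded and $A$-linear. Because the multiplier algebra of $C_0(X)$ is $C_b(X)$, there is $c_i\in C_b(X)$ with $\tau(T_ia\otimes\varepsilon)=c_ia\otimes\varepsilon$. Applying $\tau$ to $(b\otimes\varepsilon)(T_ia\otimes\varepsilon)=T_i\alpha_i(b)a\otimes\varepsilon$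 gives $bc_ia=c_i\alpha_i(b)a$. Put
$$R_ia=T_ia-c_ia\in\mathcal T_\varphi .$$
Then $R_ia\otimes\varepsilon\in J'$ and
$$b\,R_ia=R_i\alpha_i(b)a\qquad(a,b\in A).\tag{5.2}$$

**Step 3: modulo products, the corrected generators are all there is.** *Claim:* $\mathcal T_\varphi\otimes\varepsilon\subset Q:=\overline{A\otimes\varepsilon+\sum_iR_iA\otimes\varepsilon+N}$. First, $(T_ib\otimes\varepsilon)Q\subset Q$ for $b\in A$, because

* $T_iba_0=R_iba_0+c_iba_0$ for $a_0\in A$;
* $T_ib\,R_ja=(R_ib)(R_ja)+(c_ib)R_ja=(R_ib)(R_ja)+R_j\alpha_j(c_ib)a$ by (5.2), and $(R_ib)(R_ja)\otimes\varepsilon\in J'^2$;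
* $N$ is an ideal.

Also $A\otimes\varepsilon\subset Q$ and $T_ia\otimes\varepsilon\in Q$. Since $T_{iw'}a=\lim_\lambda(T_i\eta_\lambda)(T_{w'}a)$, induction on $|w|$ gives $T_wa\otimes\varepsilon\in Q$ for all words, and these elements span a dense subspace of $\mathcal T_\varphi\otimes\varepsilon$. This proves the claim.

Let $J'_\varepsilon=J'\cap(\mathcal T_\varphi\otimes\varepsilon)$. If $t\in J'_\varepsilon$ and $t=\lim_k\bigl(a_k\otimes\varepsilon+\sum_iR_ia_{k,i}\otimes\varepsilon+\nu_k\bigr)$ with $\nu_k\in N$, then applying $\tau$ gives $a_k\to0$. So $J'_\varepsilon\subset\overline{\sum_iR_iA\otimes\varepsilon+N}$. As $\Phi_1\Theta(N)\subset\Phi_1(\overline{J_\psi^2})=0$,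
$$\Phi_1\Theta(J'_\varepsilon)\subset\overline{\Bigl\{\Phi_1\Theta\Bigl(\sum_iR_ia_i\otimes\varepsilon\Bigr):a_i\in A\Bigr\}}.\tag{5.3}$$

**Step 4: the degree-one corner of $\mathcal T_\psi\otimes K_0$ is reached.** Let $qE_1q=\{\sum_jS_j(q\circ\psi_j)f_jq:f_j\in C_0(X,K_0)\}\subset E_1(\psi)$. For $s\in qE_1q$ we have $s=\lim(\eta_\lambda q)s(\eta_\lambda q)$, and $\eta_\lambda q=\Theta(\eta_\lambda\otimes\varepsilon)$ by (5.1). So $\Theta^{-1}(s)=\lim(\eta_\lambda\otimes\varepsilon)\Theta^{-1}(s)(\eta_\lambda\otimes\varepsilon)$ lies in the closed space $\mathcal T_\varphi\otimes\varepsilon$, and it lies in $J'$ because $s\in J_\psi$. Since $s=\Phi_1(s)$,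
$$qE_1q\subset\Phi_1\Theta(J'_\varepsilon).\tag{5.4}$$

**Step 5: the matrix $G$ and its support.** Write $\Phi_1\Theta(R_ia\otimes\varepsilon)=\sum_jS_jg_{ji}(a)$. From $R_iab\otimes\varepsilon=(R_ia\otimes\varepsilon)(b\otimes\varepsilon)$ and (5.1) we get $g_{ji}(ab)=g_{ji}(a)bq$. With $b=\eta_\lambda$ and $a\eta_\lambda\to a$ this gives $g_{ji}(a)=g_{ji}(a)q$, and hence $g_{ji}(ab)=g_{ji}(a)b$. If $a(x)=0$, factor $a=a_1a_2$ in $A$ with $a_2(x)=0$ (for instance $a_1=|a|^{1/2}$); then $g_{ji}(a)(x)=g_{ji}(a_1)(x)a_2(x)=0$. So $g_{ji}(a)(x)=a(x)G_{ji}(x)$ for some $G_{ji}:X\to K_0$. Taking $a=1$ near a point shows that $G_{ji}$ is norm continuous, and $G_{ji}q=G_{ji}$.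

Apply $\Phi_1\Theta$ to $(b\otimes\varepsilon)(R_ia\otimes\varepsilon)=R_i\alpha_i(b)a\otimes\varepsilon$ and compare coefficients:
$$(b\circ\psi_j)(q\circ\psi_j)g_{ji}(a)=(b\circ\varphi_i)g_{ji}(a).$$
With $b=\eta_\lambda$ and $\lambda$ large at a given $x$ this gives $(q\circ\psi_j)G_{ji}=G_{ji}$. Then $\bigl(b(\psi_j(x))-b(\varphi_i(x))\bigr)G_{ji}(x)=0$ for all $b\in A$, so $G_{ji}(x)=0$ if $\varphi_i(x)\ne\psi_j(x)$.

**Step 6: $n=m$, and $G(x)$ is invertible.** By (5.3) and (5.4), $qE_1q$ is contained in the closure of $\{\sum_jS_j\sum_ia_iG_{ji}:a_i\in A\}$. Evaluation of the coefficients at $x$ is continuous on $E_1$ by (4.4). It maps $qE_1q$ onto the $m$-dimensional space $\bigoplus_j\mathrm{Hom}(L_x,L_{\psi_j(x)})$, and the other set onto the subspace $\{(\sum_iz_iG_{ji}(x))_j:z\in\mathbb C^n\}$, which is finite-dimensional and hence closed. So $z\mapsto(\sum_iz_iG_{ji}(x))_j$ maps $\mathbb C^n$ onto $\bigoplus_j\mathrm{Hom}(L_x,L_{\psi_j(x)})$, and $n\ge m$. The same argument for $\Theta^{-1}$ gives $m\ge n$. As $L_x$ is one-dimensional,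 $G(x):\mathbb C^n\otimes L_x\to\bigoplus_jL_{\psi_j(x)}$ is invertible for every $x$.

**Step 7: polar decomposition, to make it unitary.** Write $\sum_jG_{ji}(x)^*G_{ji'}(x)=H_{ii'}(x)q(x)$, where $H(x)\in M_n(\mathbb C)$ is positive, invertible and continuous in $x$. If $H_{ii'}(x)\ne0$, some $j$ has $\varphi_i(x)=\psi_j(x)=\varphi_{i'}(x)$. So $H(x)$ is block diagonal for the partition of $[n]$ by the values $\varphi_i(x)$, and so is $H(x)^{-1/2}$. Put $V_{ji}=\sum_{i'}G_{ji'}(H^{-1/2})_{i'i}$. It is continuous, and $\sum_jV_{ji}^*V_{ji'}=(H^{-1/2}HH^{-1/2})_{ii'}q=\delta_{ii'}q$, so $V(x)$ is an isometry between spaces of dimension $n$, hence unitary. If $V_{ji}(x)\neq0$, some $i'$ has $\varphi_{i'}(x)=\psi_j(x)$ and $\varphi_{i'}(x)=\varphi_i(x)$. For $H_0=\mathbb C$ the only rank-one projection is $1$. $\square$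

## 6. Intertwiners yield isomorphisms

**Proposition 6.1.** Let $\varphi_i,\psi_j$ $(i,j\in[n])$ be maps on the same locally compact $X$, and let $U=(u_{ji}):X\to U(n)$ be continuous with $u_{ji}(x)=0$ whenever $\varphi_i(x)\neq\psi_j(x)$. Then $\mathcal T_\varphi\cong\mathcal T_\psi$ completely isometrically.

*Proof.* This is the computation of Example 2.4. Extend the universal non-degenerate $\pi$ for $\psi$ to $C_b(X)$ and put $T_i'=\sum_jS_ju_{ji}$. The row $[T_1'\cdots T_n']=[S_1\cdots S_n]U$ is a contraction, and for $a\in A$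
$$aT_i'=\sum_jS_j(a\circ\psi_j)u_{ji}=\sum_jS_ju_{ji}(a\circ\varphi_i)=T_i'\alpha_i(a).$$
By (4.1), $a\mapsto a$, $T_ia\mapsto\sum_jS_ju_{ji}a$ defines a completely contractive homomorphism $\mathcal T_\varphi\to\mathcal T_\psi$. Symmetrically, $S_ja\mapsto\sum_iT_i\overline{u_{ji}}\,a$ defines one from $\mathcal T_\psi$ to $\mathcal T_\varphi$. Since $\sum_j\overline{u_{ji'}}u_{ji}=\delta_{ii'}$ and $\sum_iu_{j'i}\overline{u_{ji}}=\delta_{jj'}$, they are mutually inverse on generators. $\square$

**Proposition 6.2.** Let $X$ be compact, let $q\in C(X,M_N)$ be rank-one-projection valued, $L_x=q(x)\mathbb C^N$, and let $G_{ji}\in C(X,M_N)$ satisfy $G_{ji}(x)=q(\psi_j(x))G_{ji}(x)q(x)$ and $G_{ji}(x)=0$ if $\varphi_i(x)\ne\psi_j(x)$, with $G(x)=(G_{ji}(x)):\mathbb C^n\otimes L_x\to\bigoplus_jL_{\psi_j(x)}$ unitary for all $x$. Then $\mathcal T_\varphi\otimes\mathcal K\cong\mathcal T_\psi\otimes\mathcal K$ completely isometrically.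

*Proof.* Let $A=C(X)$ and let $\mathcal T_\psi\subset B(H)$ be universal with generators $S_j$. For $b\in M_N(A)$ we have $b(S_j\otimes1)=(S_j\otimes1)(b\circ\psi_j)$ on $H^N$.

**Step 1: a homomorphism into a corner.** On $qH^N$ put $\pi'(a)=aq$ and $T_i'=\sum_j(S_j\otimes1)G_{ji}$. Here $qT_i'=\sum_j(S_j\otimes1)(q\circ\psi_j)G_{ji}=T_i'=T_i'q$, so $T_i'$ acts on $qH^N$. The row is contractive, because the block matrix $(G_{ji})$ has norm $1$. For covariance,
$$\pi'(a)T_i'=\sum_j(S_j\otimes1)(a\circ\psi_j)(q\circ\psi_j)G_{ji}=\sum_j(S_j\otimes1)G_{ji}(a\circ\varphi_i)=T_i'\pi'(\alpha_i(a)).$$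
So there is a completely contractive homomorphism $\rho:\mathcal T_\varphi\to qM_N(\mathcal T_\psi)q$ with $\rho(a)=aq$ and $\rho(T_i)=T_i'$.

**Step 2: a homomorphism back, using the conjugate bundle.** Fix $x$, and choose unit vectors $\xi_y\in L_y$ for $y\in\{x\}\cup\{\psi_j(x)\}_j$. Since $G(x)$ is invertible, each column is nonzero, so each $\varphi_i(x)$ is among the $\psi_j(x)$. Then $G_{ji}(x)=g_{ji}\,\xi_{\psi_j(x)}\xi_x^*$ with $(g_{ji})$ a unitary matrix and $g_{ji}=0$ unless $\varphi_i(x)=\psi_j(x)$. Denote entrywise conjugation by a bar. Then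
$$\overline{G_{ji}(x)}=\overline{g_{ji}}\;\bar\xi_{\varphi_i(x)}\,\bar\xi_x^{\,*},$$
since $\psi_j(x)=\varphi_i(x)$ in the nonzero terms, and the matrix with $(i,j)$ entry $\overline{g_{ji}}$ is $g^*$, which is unitary. So the $\overline{G_{ji}}$, as a matrix with rows $i$ and columns $j$, satisfy the hypotheses of the proposition with the roles of $\varphi$ and $\psi$ exchanged and $\bar q$ in place of $q$. Step 1 then gives a completely contractive homomorphism
$$\rho^\sharp:\mathcal T_\psi\to\bar qM_N(\mathcal T_\varphi)\bar q,\qquad b\mapsto b\bar q,\quad S_j\mapsto\sum_i(T_i\otimes1)\overline{G_{ji}} .$$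

**Step 3: $\rho$ is completely isometric, because $\rho^\sharp$ undoes it up to an isometry.** Let $\kappa(y)=\bar\xi_y\otimes\xi_y\in\mathbb C^N\otimes\mathbb C^N$ with $\xi_y\in L_y$ a unit vector. It does not depend on the choice of $\xi_y$, and its entries are entries of $q(y)=\xi_y\xi_y^*$, so $\kappa$ is continuous. Moreover $\kappa^*\kappa=1$ and $\kappa\kappa^*=\bar q\otimes q$. The map $(\rho^\sharp\otimes\mathrm{id}_{M_N})\circ\rho$ sends $a$ to $a(\bar q\otimes q)=\kappa a\kappa^*$, and
$$T_i\mapsto\sum_{i'}(T_{i'}\otimes1)\sum_j\overline{G_{ji'}}\otimes G_{ji}.$$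
At $x$, the term $\overline{G_{ji'}}\otimes G_{ji}$ vanishes unless $\varphi_{i'}(x)=\psi_j(x)=\varphi_i(x)$. So the inner sum is $0$ if $\varphi_{i'}(x)\ne\varphi_i(x)$, and otherwise it is
$$\sum_j\overline{g_{ji'}}\,g_{ji}\;\kappa(\varphi_i(x))\kappa(x)^*=\delta_{ii'}\,\kappa(\varphi_i(x))\kappa(x)^* .$$
Thus $T_i\mapsto(T_i\otimes1)(\kappa\circ\varphi_i)\kappa^*=\kappa T_i\kappa^*$. The composition is $t\mapsto\kappa t\kappa^*$, a completely isometric homomorphism since $\kappa^*\kappa=1$. Both factors are completely contractive, so $\rho$ is completely isometric.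

**Step 4: $\rho$ is onto the corner.** The range of $\rho$ is closed, so it suffices to show $q(S_w\otimes1)bq\in\rho(\mathcal T_\varphi)$ for all words $w$ and all $b\in M_N(A)$. We use induction on $|w|$. If $w=\emptyset$, then $qbq=\mathrm{tr}(qbq)\,q\in\rho(A)$. If $w=jw'$, put
$$s_i=G_{ji}^*(S_{w'}\otimes1)bq=q(S_{w'}\otimes1)(G_{ji}^*\circ\psi_{w'})bq,$$
which is in $\rho(\mathcal T_\varphi)$ by induction. As $G(x)G(x)^*=1$, we have $\sum_iG_{j'i}G_{ji}^*=\delta_{jj'}\,q\circ\psi_j$. Therefore
$$\sum_iT_i's_i=\sum_{j'}(S_{j'}\otimes1)\sum_iG_{j'i}G_{ji}^*(S_{w'}\otimes1)bq=(S_j\otimes1)(q\circ\psi_j)(S_{w'}\otimes1)bq=q(S_w\otimes1)bq .$$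
Tensoring with $\mathcal K$ we obtain $\mathcal T_\varphi\otimes\mathcal K\cong(q\otimes1)(M_N(\mathcal T_\psi)\otimes\mathcal K)(q\otimes1)$ completely isometrically.

**Step 5: after stabilization the module $qA^N$ is free.** Let $\mathcal L=qA^N$, a Hilbert $A$-module (the sections of $L$), and write $\mathcal E^\infty=\mathcal E\otimes\ell^2$. From $A^N=\mathcal L\oplus(1-q)A^N$ and $\mathcal L^\infty\cong\mathcal L^\infty\oplus\mathcal L^\infty$,
$$A^\infty\cong(A^N)^\infty\cong\mathcal L^\infty\oplus(A^N)^\infty\cong\mathcal L^\infty\oplus A^\infty .$$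
Conversely, $a\mapsto\kappa a$ is an isometric adjointable embedding of $A$ into $\mathbb C^N\otimes\mathcal L=\mathcal L^N$, so $\mathcal L^N\cong A\oplus\mathcal M$ for some $\mathcal M$, and
$$\mathcal L^\infty\cong(\mathcal L^N)^\infty\cong(A\oplus\mathcal M)^\infty\cong A^\infty\oplus(A\oplus\mathcal M)^\infty\cong A^\infty\oplus\mathcal L^\infty .$$
Hence $\mathcal L^\infty\cong A^\infty$. In other words, there is an adjointable $v:A\otimes\ell^2\to A^N\otimes\ell^2$ with $v^*v=1$ and $vv^*=q\otimes1$.

**Step 6: removing the corner.** Let $\hat v=v\otimes_\pi1:H\otimes\ell^2\to H^N\otimes\ell^2$, so $\hat v^*\hat v=1$ and $\hat v\hat v^*=q\otimes1$. Since $A\otimes\mathcal K$ is the algebra of compact operators of the module $A\otimes\ell^2$, we have $\hat v(A\otimes\mathcal K)\subset M_{N,1}(A)\otimes\mathcal K$ and $\hat v^*(M_N(A)\otimes\mathcal K)\subset M_{1,N}(A)\otimes\mathcal K$. The algebras $A\otimes\mathcal K$ and $M_N(A)\otimes\mathcal K$ contain two-sided contractive approximate identities for $\mathcal T_\psi\otimes\mathcal K$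 and $M_N(\mathcal T_\psi)\otimes\mathcal K$. Inserting them on both sides of $t$ shows that $t\mapsto\hat vt\hat v^*$ maps $\mathcal T_\psi\otimes\mathcal K$ into $(q\otimes1)(M_N(\mathcal T_\psi)\otimes\mathcal K)(q\otimes1)$, and that $s\mapsto\hat v^*s\hat v$ maps back. These are mutually inverse completely isometric homomorphisms. Combined with Step 4 this proves the proposition. $\square$

**Proof of Theorem C.** (i) The forward direction is Proposition 5.1 with $H_0=\mathbb C$, since $\gamma\varphi_i(x)\neq\psi_j\gamma(x)$ means $\varphi_i(x)\neq\psi_j'(x)$. The converse is Proposition 6.1 for $\varphi,\psi'$ together with (4.6). (ii) The forward direction is Proposition 5.1 with $H_0=\ell^2$ and $L=\bigcup_xq(x)\ell^2$, $G=V$. Conversely, over a compact space a partition of unity gives isometric embeddings $\iota_x:L_x\to\mathbb C^N$, continuous in $x$. Apply Proposition 6.2 to $q(x)=\iota_x\iota_x^*$ and the functions $\iota_{\psi_j'(x)}G_{ji}(x)\iota_x^*$, and then (4.6). Since the forward directions need only isometric isomorphisms and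 the converses produce completely isometric ones, the two notions agree. $\square$

## 7. Untwisting: trivial bundles, three maps, and where the argument stops

**Proof of Theorem B.** By Proposition 5.1 with $H_0=\ell^2$ we have $n=m$ and a homeomorphism $X\cong Y$. After replacing $\psi$ by $\psi'$, which by (4.6) does not change the tensor algebra, we have $q$ and $V$ on $X$. By Proposition 6.1 it suffices to find a continuous $U:X\to U(n)$ satisfying (1.2).

**Step 1: trivial bundles, by choosing a unit section.** If $L=\bigcup_xq(x)\ell^2$ is trivial, there is a continuous $\xi:X\to\ell^2$ with $\|\xi(x)\|=1$ and $q(x)=\xi(x)\xi(x)^*$. Put $u_{ji}(x)=\langle\xi(\psi_j(x)),V_{ji}(x)\xi(x)\rangle$. This is the matrix of $V(x)$ in unit vectors of the fibers, so it is unitary, continuous, and satisfies (1.2).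

This is the natural approach, and it stops exactly when $L$ has no global unit section: local sections change $u_{ji}(x)$ by phases depending on the points $x$ and $\psi_j(x)$. Still, a nontrivial $L$ is far from being a counterexample. If all $\varphi_i=\psi_i$, then $G_{ji}(x)=0$ for $j\neq i$ together with any unitaries $L_x\to L_{\psi_i(x)}$ depending continuously on $x$ is a legitimate twisted intertwiner, and $U=1$ is an untwisted one. So one should not try to untwist $V$, but use it only to learn which permutations occur.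

**Step 2: $n\le3$, by keeping only the moduli.** For $x\in X$ choose unit vectors $\xi_y\in L_y$ for $y$ in the finite set $\{x\}\cup\{\psi_j(x)\}_j$, so that $V_{ji}(x)=v_{ji}\,\xi_{\psi_j(x)}\xi_x^*$ with $(v_{ji})$ unitary. The numbers
$$h_p(x)=\prod_i\|V_{p(i)\,i}(x)\|=\prod_i|v_{p(i)\,i}|\qquad(p\in S_n)$$
do not depend on the choices and are continuous in $x$. They satisfy $\sum_ph_p(x)\ge|\det(v_{ji})|=1$, and $h_p(x)>0$ implies $\varphi_i(x)=\psi_{p(i)}(x)$ for all $i$. So
$$s(x)=\Bigl(h_p(x)\Big/\sum_{p'}h_{p'}(x)\Bigr)_{p\in S_n}$$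
defines a continuous map $X\to\Sigma_n$ of the kind considered at the end of Section 1. Let $u$ be the subordinate section of Lemma 3.1. Then $U(x)=u(s(x))$ satisfies (1.2). $\blacksquare$

For $n=4$ this argument fails because, by Lemma 3.2, there is no subordinate section to compose with. To obtain a counterexample we build a system over the complex $Y$ of Section 3 for which any $U$ as in Theorem C(i) is forced to be a map excluded by Lemma 3.2, while a twisted $G$ exists. The bundle will absorb the winding numbers that obstruct the extension over triangles.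

## 8. Maps with prescribed coincidences

On $Y$ we want maps $\varphi_1,\dots,\varphi_4,\psi_1,\dots,\psi_4$ into a space $Z$ such that $\varphi_i(x)=\psi_j(x)$ exactly when column $i$ and row $j$ are connected in a graph attached to $x$. The graph $\Gamma_{\mathrm{supp}\,x}$ will not do. The set where two continuous maps agree is closed, while $\mathrm{supp}\,x$ can shrink in a limit, for instance at the end of an edge. We therefore use the closed condition $x_p\ge\frac14$. For $x\in Y$ put
$$P(x)=\{p\in S_4:x_p\ge\tfrac14\},\qquad\Gamma_x=\Gamma_{P(x)}.$$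
At most three coordinates of $x$ are nonzero, so some $x_p\ge\frac13$ and $P(x)\neq\emptyset$. Clearly $P(x)\subset\mathrm{supp}\,x$.

**The space $Z$.** On $Y\times[4]$ let $(x,j)\approx(x,j')$ if and only if rows $j,j'$ lie in the same component of $\Gamma_x$. This relation is closed. Indeed, let $x_k\to x$ with rows $j,j'$ connected in every $\Gamma_{x_k}$. Pass to a subsequence with $P(x_k)=P$ constant. Then $P\subset P(x)$, so $j,j'$ are connected in $\Gamma_x$. Hence $Z=(Y\times[4])/{\approx}$ is compact Hausdorff and, as a Hausdorff quotient of a compact metrizable space, metrizable. Let $\pi_Z:Z\to Y$ be the projection.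

**The maps from $Y$ to $Z$.** For $i,j\le4$ put
$$\psi_j(x)=[x,j],\qquad\varphi_i(x)=[x,p(i)]\ \text{ for any }p\in P(x).$$
The second is well defined, since for $p,p'\in P(x)$ the rows $p(i)$ and $p'(i)$ are both adjacent to column $i$. On each of the finitely many closed sets $\{x_p\ge\frac14\}$, which cover $Y$, we have $\varphi_i=\psi_{p(i)}$, so $\varphi_i$ is continuous. Row $p(i)$ is in the component of column $i$, hence
$$\varphi_i(x)=\psi_j(x)\iff\text{column }i\text{ and row }j\text{ lie in the same component of }\Gamma_x.\tag{8.1}$$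

**The systems.** Let $t_1,\dots,t_M$ enumerate without repetition the finite set $\{v_p\}\cup\{\psi_j(v_p):j\le4\}\subset Y\sqcup Z$, and let $R=\{r_0,\dots,r_M\}$ be discrete. Put $X=Y\sqcup Z\sqcup R$, a compact metrizable space. Fix $n\ge4$ and define $\varphi_k,\psi_k:X\to X$ for $k\le n$ as follows.

* On $Y$: $\varphi_k,\psi_k$ as above for $k\le4$, and $\varphi_k=\psi_k\equiv r_0$ for $4<k\le n$.
* On $Z$: $\varphi_k=\psi_k=\mathrm{id}$ for all $k$.
* On $R$: $\varphi_k(r_0)=\psi_k(r_0)=r_0$ for all $k$. For $l\ge1$: $\varphi_1(r_l)=\psi_1(r_l)=t_l$, and $\varphi_k(r_l)=\psi_k(r_l)=r_{l-1}$ for $k\ge2$.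

All these maps are continuous, and since $X$ is compact the endomorphisms are unital, hence non-degenerate. The purpose of $R$ is to force the homeomorphism $\gamma$ of Theorem C(i) to fix the points $t_l$.

## 9. The twisted intertwiner exists

We construct $L$ and $G$ on $X$ as in Theorem C(ii), with $\gamma=\mathrm{id}$.

**Step 1: the edges.** On $[v_p,v_{p'}]$, with parameter $t=x_{p'}$, the set $P(x)$ is $\{p\}$ for $t<\frac14$, $\{p,p'\}$ for $\frac14\le t\le\frac34$, and $\{p'\}$ for $t>\frac34$. Let $U=p$ for $t\le\frac14$, $U=p'$ for $t\ge\frac34$, and in between let $U$ be a path in $\mathcal U(\{p,p'\})$ from $p$ to $p'$. So $U(x)\in\mathcal U(P(x))$ on the 1-skeleton.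

**Step 2: the triangles, with one puncture each to absorb winding numbers.** Let $\tau=[v_p,v_{p'},v_{p''}]$, with barycenter $b_\tau$, and let $p$ be a chosen one of its vertices. Let $y_\tau\in\tau$ have $p$-coordinate $\frac45$ and its other two coordinates equal to $\frac1{10}$. Let $D_\tau\subset\mathrm{int}\,\tau$ be a closed disc about $y_\tau$ on which $x_p>\frac34$; then $P(x)=\{p\}$ there. Identify the plane of $\tau$ with $\mathbb C$, and put $h_\tau(x)=(x-y_\tau)/|x-y_\tau|$ for $x\ne y_\tau$; it has winding number $1$ on $\partial\tau$. Let $(A_\kappa,B_\kappa)$ be the components of $\Gamma_{\{p,p',p''\}}$. On $\partial\tau$ we have $U(x)\in\mathcal U(P(x))\subset\mathcal U(\{p,p',p''\})$; let $\nu_\kappa$ be the winding number of the determinant of the $\kappa$-component of $U|_{\partial\tau}$. Choose $j_\kappa\in B_\kappa$, put $a_{\tau,j_\kappa}=\nu_\kappa$ and $a_{\tau,j}=0$ for the other $j$, and let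
$$\Delta_\tau=\mathrm{diag}_j\bigl(h_\tau^{a_{\tau,j}}\bigr),\qquad W_\tau=\Delta_\tau^{-1}U\ \text{ on }\partial\tau .$$
The determinant of the $\kappa$-component of $W_\tau$ is $h_\tau^{-\nu_\kappa}$ times that of $U$, so all component winding numbers of $W_\tau$ are $0$. By invariance under diagonal unitaries, $W_\tau(x)\in\mathcal U(P(x))$.

Extend $W_\tau$ to all of $\tau$. Write points as $x=b_\tau+t(y-b_\tau)$ with $y\in\partial\tau$, $t\in[0,1]$. For $t\ge\frac14$ put $W_\tau(x)=W_\tau(y)$. The coordinates are $x_s=\frac{1-t}3+ty_s$ for $s\in\{p,p',p''\}$. If $y_s\ge\frac14$, then $x_s\ge\min(\frac13,y_s)\ge\frac14$, so $P(y)\subset P(x)$ and $W_\tau(x)\in\mathcal U(P(x))$. For $t\le\frac14$ all three coordinates are at least $\frac13\cdot\frac34=\frac14$, so $P(x)=\{p,p',p''\}$. The loop on $t=\frac14$ is null-homotopic in $\mathcal U(\{p,p',p''\})$ by the criterion of Section 1, and therefore extends over the disc $t\le\frac14$ within this group. Finally put $U=\Delta_\tau W_\tau$ on $\tau\setminus\{y_\tau\}$, which agrees with the given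 $U$ on $\partial\tau$. We obtain a continuous $U=(u_{ji})$ on $Y^\circ=Y\setminus\{y_\tau\}_\tau$ with $U(x)\in\mathcal U(P(x))$.

**Step 3: the line bundle, which fills the punctures.** Over $\mathrm{int}\,D_\tau$ the graph $\Gamma_x$ is a perfect matching, so the four rows are pairwise inequivalent. The set $O_{\tau,j}=\{[x,j]:x\in\mathrm{int}\,D_\tau\}$ has the open saturated preimage $\mathrm{int}\,D_\tau\times\{j\}$ in $Y\times[4]$, so it is open in $Z$ and homeomorphic to $\mathrm{int}\,D_\tau$. These sets are pairwise disjoint, so each row of each triangle can be twisted separately. Let $L|_Z$ be the Hermitian line bundle with a unit frame $\mathbf e$ on $Z\setminus\{[y_\tau,j]\}_{\tau,j}$, a unit frame $\mathbf e_{\tau,j}$ on each $O_{\tau,j}$, and transition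
$$\mathbf e_{\tau,j}([x,j])=h_\tau(x)^{a_{\tau,j}}\,\mathbf e([x,j])\qquad(x\in\mathrm{int}\,D_\tau\setminus\{y_\tau\}).$$
Let $L$ be trivial, with fiber $\mathbb C$, on $Y$ and on $R$.

**Step 4: the intertwiner.** Define $G(x):\mathbb C^n\otimes L_x\to\bigoplus_jL_{\psi_j(x)}$ as follows.

* For $x\in Y^\circ$ and $i,j\le4$ put $G_{ji}(x)=u_{ji}(x)\,\mathbf e(\psi_j(x))$. This makes sense, since $\psi_j(x)$ lies over $x\ne y_\tau$. On $\mathrm{int}\,D_\tau\setminus\{y_\tau\}$ we have $u_{ji}=h_\tau^{a_{\tau,j}}(W_\tau)_{ji}$, so $G_{ji}(x)=(W_\tau)_{ji}(x)\,\mathbf e_{\tau,j}(\psi_j(x))$, and this extends continuously to $y_\tau$. The extension is unitary there, with coefficient matrix $W_\tau(y_\tau)\in\mathcal U(P(y_\tau))$. For $4<i=j\le n$ let $G_{ii}(x)$ be the identity of $\mathbb C=L_{r_0}$. All other entries are $0$.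
* For $x\in Z$ put $G_{ji}=\delta_{ji}\,\mathrm{id}_{L_x}$.
* For $x\in R$ put $G_{ji}(x)=0$ for $i\neq j$, and let $G_{ii}(x):\mathbb C\to L_{\psi_i(x)}$ be any unitary.

Then $G$ is continuous and unitary. On $Y$, (8.1) and $U(x)\in\mathcal U(P(x))$ (respectively $W_\tau(y_\tau)\in\mathcal U(P(y_\tau))$) give $G_{ji}(x)=0$ unless $\varphi_i(x)=\psi_j(x)$; on $Z$ and $R$ this holds because $\varphi_i=\psi_i$ there. By Theorem C(ii), $\mathcal T_\varphi\otimes\mathcal K\cong\mathcal T_\psi\otimes\mathcal K$ completely isometrically.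

## 10. No untwisted intertwiner exists

Suppose $\mathcal T_\varphi\cong\mathcal T_\psi$ isometrically. By Theorem C(i) there are a homeomorphism $\gamma:X\to X$ and a continuous $U=(u_{ji}):X\to U(n)$ with $u_{ji}(x)=0$ unless $\gamma\varphi_i(x)=\psi_j\gamma(x)$. As $\det U(x)\neq0$, for each $x$ some permutation $\sigma$ has all $u_{\sigma(i)\,i}(x)\neq0$. So, as multisets,
$$\{\gamma\varphi_i(x)\}_{i\le n}=\{\psi_j(\gamma(x))\}_{j\le n}\qquad(x\in X).\tag{10.1}$$

**Step 1: $\gamma$ fixes $R$ and all $t_l$ pointwise.** This is what $R$ was built for. The complex $Y$ has no isolated points. Neither has $Z=\bigcup_j\psi_j(Y)$, since each $\psi_j|_Y$ is continuous and injective ($\pi_Z\psi_j=\mathrm{id}$). So $R$ is the set of isolated points of $X$, and $\gamma(R)=R$. By (10.1) at $r_0$, the point $\gamma(r_0)\in R$ is fixed by all $\psi_j$. For $l\ge1$ the point $r_l$ is not fixed by $\psi_1$, so $\gamma(r_0)=r_0$. Now let $l\ge1$, $\gamma(r_{l-1})=r_{l-1}$ and $\gamma(r_l)=r_{l'}$. By (10.1) the multiset $\{\gamma(t_l),r_{l-1},\dots,r_{l-1}\}$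 equals $\{\psi_j(r_{l'})\}_j$, and $\gamma(t_l)\notin R$. So $l'\ne0$, and the right side is $\{t_{l'},r_{l'-1},\dots,r_{l'-1}\}$ with $t_{l'}\notin R$. Comparing, $l'=l$ and $\gamma(t_l)=t_l$. By induction $\gamma$ fixes all $r_l$, all $v_p$ and all $\psi_j(v_p)$.

**Step 2: $\gamma(Z)=Z$ and $\gamma(Y)=Y$.** The set $Z$ consists of the points of $X\setminus R$ fixed by all $\varphi_i$, and also of those fixed by all $\psi_j$, because points of $Y$ are moved out of $Y$. If $x\in Z$, (10.1) shows that all $\psi_j$ fix $\gamma(x)\notin R$, so $\gamma(x)\in Z$. Conversely, if $\gamma(x)\in Z$, then $x\notin R$, and (10.1) gives $\gamma\varphi_i(x)=\gamma(x)$, hence $\varphi_i(x)=x$ for all $i$, and $x\in Z$. Taking complements, $\gamma(Y)=Y$.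

**Step 3: $\gamma$ maps every closed simplex of $Y$ onto itself, so that the sets $Y_{IJ}$ are preserved.** Call a point of $Y$ Euclidean if it has a neighborhood in $Y$ homeomorphic to $\mathbb R^2$. The set of Euclidean points is open, and it contains the open triangles. Let $x$ be in an open edge. The edge lies on $22\ge3$ triangles. Suppose $x$ had a neighborhood $B$ homeomorphic to $\mathbb R^2$. Small half-discs about $x$ in two of the triangles form a set $B_0\subset B$ homeomorphic to $\mathbb R^2$. By invariance of domain $B_0$ is open in $B$, hence a neighborhood of $x$ in $Y$. But points of a third triangle converge to $x$ and are not in $B_0$, a contradiction. Vertices are limits of points in open edges, so they are not Euclidean either. Thus the Euclidean points are exactly the points of the open triangles, which are the components of this set. So $\gamma$ permutes the open triangles, and hence the closed ones. The vertices are fixed and a triangle is determined by its vertices, so each closed triangle is mapped onto itself. Edges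 are intersections of two triangles. In particular $\gamma(Y_{IJ})=Y_{IJ}$.

**Step 4: a separation of $\pi_Z^{-1}(Y_{IJ})$ that $\gamma$ preserves.** Let $|I|=|J|$. If $x\in Y_{IJ}$, then $P(x)\subset\mathrm{supp}\,x\subset F_{IJ}$, so no component of $\Gamma_x$ joins the columns $I$ and rows $J$ to the complementary columns and rows. Hence
$$Z^+=\bigcup_{j\in J}\psi_j(Y_{IJ}),\qquad Z^-=\bigcup_{j\in[4]\setminus J}\psi_j(Y_{IJ})$$
are disjoint compact sets with union $\pi_Z^{-1}(Y_{IJ})$. For $x\in Y$ we have $\pi_Z^{-1}(x)=\{\varphi_i(x)\}_{i\le4}=\{\psi_j(x)\}_{j\le4}$. Both multisets in (10.1) contain $r_0=\gamma(r_0)\notin Z$ exactly $n-4$ times. Removing these copies gives $\gamma(\pi_Z^{-1}(x))=\pi_Z^{-1}(\gamma(x))$. So $\gamma$ maps $Z^+\sqcup Z^-$ onto itself. For $j\in J$ the set $\psi_j(Y_{IJ})$ is connected and contains the point $\psi_j(v_p)\in Z^+$ with $p\in F_{IJ}$, which $\gamma$ fixes. Hence $\gamma(\psi_j(Y_{IJ}))\subset Z^+$. So $\gamma(Z^+)\subset Z^+$, and likewise $\gamma(Z^-)\subset Z^-$.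

**Step 5: $U$ restricted to $Y$ is the map excluded by Lemma 3.2.** Let $x\in Y_{IJ}$, $i\in I$, $j\in[4]\setminus J$. With $p\in P(x)$ we have $p(i)\in J$, so $\varphi_i(x)=[x,p(i)]\in Z^+$ and $\gamma\varphi_i(x)\in Z^+$, while $\psi_j(\gamma(x))\in Z^-$ because $\gamma(x)\in Y_{IJ}$. Thus $u_{ji}(x)=0$. In the same way $u_{ji}(x)=0$ for $i\in[4]\setminus I$ and $j\in J$. If $x\in Y$ and $i\le4<j$ or $j\le4<i$, then one of $\gamma\varphi_i(x)$, $\psi_j\gamma(x)$ is in $Z$ and the other is $r_0$, so $u_{ji}(x)=0$. Hence $\hat U=(u_{ji}|_Y)_{i,j\le4}:Y\to U(4)$ is continuous and unitary, and $\hat U(x)\mathbb C^I=\mathbb C^J$ for all $x\in Y_{IJ}$ and all $I,J$ with $|I|=|J|$. This contradicts Lemma 3.2. So $\mathcal T_\varphi$ and $\mathcal T_\psi$ are not isometrically isomorphic and, with Section 9, Theorem A is proved. $\blacksquare$
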